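\title{The logic of $m$-transitive frames is finitely approximable and decidable for every $m$}

\begin{abstract}
A Kripke frame is $m$-transitive if every point that can be reached from a given point can be reached in at most $m$ steps. We prove that for every $m\ge 0$ the modal logic of all $m$-transitive frames is the logic of the finite $m$-transitive frames, and that it is decidable. The proof reduces the problem to a statement about partial orders colored by a finite set, and proves that statement with Kruskal's tree theorem.
\end{abstract}

\section{Introduction}

A \emph{frame} is a pair $(W,R)$ with $W$ a nonempty set and $R\subseteq W\times W$. Let $R^0$ be the identity relation on $W$, let $R^{i+1}=R^i\circ R$, and let $R^*=\bigcup_{i\ge0}R^i$. Thus $xR^iy$ says that there is an \emph{$R$-path} $x=v_0Rv_1R\cdots Rv_i=y$ of length $i$, and $xR^*y$ says that $y$ can be reached from $x$. For $m\ge0$ the frame is \emph{$m$-transitive} if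
\[
R^*=\bigcup_{i\le m}R^i,
\]
that is, if whatever can be reached can be reached in at most $m$ steps. Frames that are $m$-transitive for some $m$ are called \emph{pretransitive}. We write $\mathcal G(m)$ for the class of all $m$-transitive frames. It suffices to shorten paths of length $m+1$.

\begin{lemma}\label{lem:step}
A frame $(W,R)$ is $m$-transitive if and only if $R^{m+1}\subseteq\bigcup_{i\le m}R^i$.
\end{lemma}

\begin{proof}
Let $U=\bigcup_{i\le m}R^i$. If $R^*=U$, then $R^{m+1}\subseteq U$. Conversely, if $R^{m+1}\subseteq U$, then $U\circ R=\bigcup_{1\le i\le m+1}R^i\subseteq U$. Since $R^0\subseteq U$, induction gives $R^i\subseteq U$ for all $i$.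
\end{proof}

Formulas are built from propositional variables with $\neg$, $\wedge$ and $\Box$. A \emph{model} on $(W,R)$ assigns to each variable the set of points where it is true. Truth at a point, written $x\models\psi$, is defined as usual for $\neg$ and $\wedge$, and $x\models\Box\psi$ if $y\models\psi$ for all $y$ with $xRy$. A formula is \emph{valid} in a frame if it is true at every point of every model on the frame, and \emph{satisfiable} in the frame if it is true at some point of some model on it. The \emph{logic} of a class of frames is the set of formulas valid in all frames of the class. A logic is \emph{finitely approximable} (has the \emph{finite model property}) if it is the logic of some class of finite frames.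

In an $m$-transitive frame, ``$\psi$ is true at every point that can be reached from here'' is expressed by one formula, $\psi\wedge\Box\psi\wedge\dots\wedge\Box^m\psi$. So the classes $\mathcal G(0)\subseteq\mathcal G(1)\subseteq\cdots$ keep a main convenience of transitive frames while asking less and less of $R$. The following question is posed in \cite{KS}: \emph{for which $m$ is the logic of $\mathcal G(m)$ finitely approximable, and for which $m$ is it decidable?}

Both properties are known for $m=0$ and $m=1$. For $m=0$ the condition is $R\subseteq R^0$: each point sees at most itself, so a satisfiable formula is satisfiable in a one-point frame. For $m=1$ the condition is $R^2\subseteq R\cup R^0$, transitivity except that a point on a cycle need not see itself. Both conditions pass to subframes. For $m\ge2$ this fails, because a shortcut of length $2$ needs a middle point: the frame $0\to1\to\dots\to m+1$ with an extra point $*$ and arrows $0\to *\to m+1$ is $m$-transitive by Lemma~\ref{lem:step}, and it stops being so when $*$ is deleted. One still expects a finite model, since a formula distinguishes only finitely many kinds of points. But for $m\ge 2$ such a model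 must supply, for every long path, the middle points of a short one. We show that this can always be done.

\begin{theorem}\label{thm:main}
Let $m\ge0$. If a formula is satisfiable in a frame of $\mathcal G(m)$, then it is satisfiable in a finite frame of $\mathcal G(m)$. Hence the logic of $\mathcal G(m)$ is the logic of the class of all finite $m$-transitive frames, so it is finitely approximable. It is also decidable.
\end{theorem}

Section~\ref{sec:reduction} reduces the first claim to a statement without modal logic, Proposition~\ref{prop:shadow}: every partial order colored by a finite set has a finite ``shadow'' to which its chains can be lifted. Section~\ref{sec:idea} finds the shadow by hand for an order with five elements. Sections~\ref{sec:trees} and~\ref{sec:flags} construct it in general, and Section~\ref{sec:dec} derives decidability.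

\section{From models to colored partial orders}\label{sec:reduction}

Fix $m$, a model on an $m$-transitive frame $(W,R)$, and a finite set $\Gamma$ of formulas closed under subformulas.

\subsection*{Types, and why they are not enough}

The \emph{type} of $x\in W$ is $\operatorname{tp}(x)=\{\psi\in\Gamma:x\models\psi\}$, and $\Theta=\{\operatorname{tp}(x):x\in W\}$ is the finite set of types. For $t,s\in\Theta$ put
\[
tEs\iff \text{for every }\Box\psi\in\Gamma:\ \Box\psi\in t\text{ implies }\psi\in s .
\]
If $xRy$, then $\operatorname{tp}(x)\,E\,\operatorname{tp}(y)$, by the truth definition of $\Box$.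

The first thing to try is a \emph{filtration}: a finite model whose points are the types, with a relation $R'$ such that (i) $xRy$ implies $\operatorname{tp}(x)\,R'\operatorname{tp}(y)$, and (ii) $R'\subseteq E$. Condition (i) keeps false boxes false, and (ii) keeps true boxes true. The difficulty is that identifying two points glues a path that ends at one of them to a path that starts at the other, and (ii) may forbid every shortcut.

\begin{example}[$m=1$]\label{ex:one}
Take points $x,y,y',z$ with $xRy$, $yRx$, $y'Rz$, $zRz$. This frame is $1$-transitive. Let $p$ be true exactly at $y,y'$, and $\Gamma=\{p,\Box p\}$. The types are $\{\Box p\}$ for $x$, $\{p\}$ for $y$ and $y'$, and $\varnothing$ for $z$. Condition (i) forces $\{\Box p\}\,R'\,\{p\}\,R'\,\varnothing$, so $1$-transitivity forces $\{\Box p\}\,R'\,\varnothing$, against (ii). The points $y$ and $y'$ differ in that $y$ lies on a cycle with a point of type $\{\Box p\}$.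
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node (x) at (0,0) {$x$};
\node (y1) at (1.5,1) {$y_1$};
\node (y2) at (1.5,-1) {$y_2$};
\node (z) at (3,0) {$z$};
\node (w1) at (4.5,1) {$w_1$};
\node (w2) at (4.5,-1) {$w_2$};
\node (zz) at (6,0) {$z'$};
\node (w0) at (7.5,0) {$w_0$};
\draw[->] (x) -- (y1); \draw[->] (x) -- (y2);
\draw[->] (y1) -- (z); \draw[->] (y2) -- (z);
\draw[->] (y1) -- (w1); \draw[->] (y2) -- (w2);
\draw[->] (z) -- (w1); \draw[->] (z) -- (w2);
\draw[->] (zz) -- (w0);
\end{tikzpicture}
\caption{A $2$-transitive frame without cycles; the arrows are all pairs of $R$. Identifying $z$ with $z'$ creates a path of length $3$ from $x$ to $w_0$.}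
\label{fig:frame}
\end{figure}

\begin{example}[$m=2$]\label{ex:two}
In the frame of Figure~\ref{fig:frame} the paths of length $3$ go from $x$ to $w_1$ or $w_2$, and $xRy_iRw_i$, so the frame is $2$-transitive. Let $q$ be true exactly at $y_1,y_2$, let $p_i$ be true exactly at $z,z',w_i$ for $i=1,2$, and let $\Gamma=\{q,p_1,p_2,\Box q,\Box p_1,\Box p_2\}$. With $B=\{\Box q,\Box p_1,\Box p_2\}$ the types are
\[
x:\{\Box q\},\quad y_i:\{q,\Box p_i\},\quad z,z':\{p_1,p_2\},\quad w_i:\{p_i\}\cup B,\quad w_0:B\qquad(i=1,2).
\]
By (i), $\operatorname{tp}(w_0)$ is reached from $\operatorname{tp}(x)$ in three steps. But the $E$-successors of $\operatorname{tp}(x)$ are the types containing $q$, namely $\operatorname{tp}(y_1)$ and $\operatorname{tp}(y_2)$, and the $E$-successors of $\operatorname{tp}(y_i)$ contain $p_i$. So $\operatorname{tp}(w_0)$ is not reached in two steps, and no filtration is $2$-transitive.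
\end{example}

In Example~\ref{ex:two} there are no cycles, and what separates $z$ from $z'$ is that $x$ lies before $z$. A type describes the future of a point, but whether two points may be identified depends on their past.

\subsection*{Clusters and shadows}

A \emph{cluster} is a class of the equivalence ``$xR^*y$ and $yR^*x$''. The set $P$ of clusters is partially ordered by $[x]\le[y]\iff xR^*y$, and we read $X<Y$ as ``$X$ lies strictly before $Y$''. Along an $R$-path the clusters weakly increase, so a path from $x$ to $y$ stays in clusters between $[x]$ and $[y]$. The \emph{color} of a cluster $X$ is $C(X)=\{\operatorname{tp}(x):x\in X\}$, an element of the finite set $\Sigma$ of nonempty subsets of $\Theta$. Colors separate $y$ from $y'$ in Example~\ref{ex:one}.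

The plan is to replace $P$ by a finite colored set $Q$ with a transitive relation $\prec$, and to put over each $q\in Q$ one point for each type in the color of $q$. A false box needs a witness in the same cluster or in a later one, so $q$ needs enough $\prec$-successors. For $m$-transitivity we want to find a short path in $W$ and copy it. We do not control which clusters the short path visits, so every chain between its end clusters must have a copy in $Q$. The next definition asks for exactly this. A \emph{colored poset} is a partially ordered set $P$ with a map $C\colon P\to\Sigma$, where $\Sigma$ is a finite set.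

\begin{definition}\label{def:shadow}
A \emph{shadow} of a colored poset $(P,<,C)$ is a set $Q$ with a map $c\colon Q\to\Sigma$ and a transitive relation $\prec$ such that:
\begin{itemize}
\item[(S1)] for every $X\in P$ there is $q\in Q$ with $c(q)=C(X)$;
\item[(S2)] for every $q\in Q$ there is $X\in P$ with $C(X)=c(q)$ such that for every $Y>X$ there is $q'\in Q$ with $q\prec q'$ and $c(q')=C(Y)$;
\item[(S3)] whenever $q\prec q'$, there are $X<X'$ in $P$ with $C(X)=c(q)$ and $C(X')=c(q')$ such that every chain $X=Z_0<Z_1<\dots<Z_n=X'$ \emph{lifts}: there are $q=q_0\prec q_1\prec\dots\prec q_n=q'$ in $Q$ with $c(q_j)=C(Z_j)$ for all $j$.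
\end{itemize}
\end{definition}

Every colored poset is a shadow of itself. The relation $\prec$ need not be irreflexive: the order $(\mathbb Z,<)$ with one color has the shadow $\{q\}$ with $q\prec q$.

\begin{proposition}\label{prop:shadow}
Every colored poset has a finite shadow.
\end{proposition}

The proof occupies Sections~\ref{sec:trees} and~\ref{sec:flags}. We first show that it gives the finite model.

\subsection*{The finite model}

Let $(Q,c,\prec)$ be a finite shadow of the colored poset of clusters. Define a finite model by
\begin{gather*}
N=\{(t,q):q\in Q,\ t\in c(q)\},\\
(t,q)\,R_N\,(s,q')\iff tEs\text{ and }(q=q'\text{ or }q\prec q'),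
\end{gather*}
with a variable $p$ true at $(t,q)$ if and only if $p\in t$.

\begin{lemma}\label{lem:truth}
For $\psi\in\Gamma$ and $(t,q)\in N$ we have $(t,q)\models\psi$ if and only if $\psi\in t$.
\end{lemma}

\begin{proof}
We use induction on $\psi$, which is possible because $\Gamma$ is closed under subformulas. For variables the claim is the definition. Since $t$ is the type of a point of $W$, we have $\neg\psi\in t\iff\psi\notin t$ and $\psi\wedge\chi\in t\iff\psi,\chi\in t$ whenever the left-hand formulas are in $\Gamma$, which settles the Boolean cases. Let $\Box\psi\in\Gamma$.

If $\Box\psi\in t$ and $(t,q)\,R_N\,(s,q')$, then $tEs$, so $\psi\in s$ and $(s,q')\models\psi$ by induction. Hence $(t,q)\models\Box\psi$.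

If $\Box\psi\notin t$, take $X$ as in (S2) for $q$ and take $x\in X$ of type $t$, which exists because $t\in c(q)=C(X)$. There is $y$ with $xRy$ and $y\not\models\psi$. Its type $s$ satisfies $tEs$ and $\psi\notin s$. If $y\in X$, put $q'=q$. Otherwise $[y]>X$, and (S2) gives $q'$ with $q\prec q'$ and $c(q')=C([y])$. In both cases $s\in c(q')$, so $(s,q')\in N$ and $(t,q)\,R_N\,(s,q')$, and $(s,q')\not\models\psi$ by induction. Hence $(t,q)\not\models\Box\psi$.
\end{proof}

The definition of $N$ and Lemma~\ref{lem:truth} do not involve $m$. The $m$-transitivity of $(W,R)$ is used only in the next lemma, once in each case.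

\begin{lemma}\label{lem:trans}
The frame $(N,R_N)$ is $m$-transitive.
\end{lemma}

\begin{proof}
Let $(t,q)\,R_N^*\,(s,q')$. Since $\prec$ is transitive, $q=q'$ or $q\prec q'$. We find an $R_N$-path of length at most $m$ from $(t,q)$ to $(s,q')$.

Suppose $q=q'$. By (S2) there is a cluster $X$ with $C(X)=c(q)$. Take $x,y\in X$ of types $t,s$. Then $xR^*y$, so there is an $R$-path of length at most $m$ from $x$ to $y$, and it stays in $X$. Send each point $v$ of the path to $(\operatorname{tp}(v),q)\in N$. Types of consecutive points are $E$-related, so the image is an $R_N$-path of the same length from $(t,q)$ to $(s,q)$.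

Suppose $q\prec q'$. Take $X<X'$ as in (S3), and take $x\in X$ of type $t$ and $y\in X'$ of type $s$. Then $xR^*y$, so there is an $R$-path of length at most $m$ from $x$ to $y$. Let $X=Z_0<\dots<Z_n=X'$ be the clusters it visits, and let $q=q_0\prec\dots\prec q_n=q'$ be a lift. Send a point $v$ of the path that lies in $Z_j$ to $(\operatorname{tp}(v),q_j)$. This is a point of $N$ because $\operatorname{tp}(v)\in C(Z_j)=c(q_j)$. Consecutive points have $E$-related types and lie in the same $Z_j$ or in $Z_j$ and $Z_{j+1}$. So the image is an $R_N$-path of the same length from $(t,q)$ to $(s,q')$.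
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, except decidability]
Let $x_0\models\varphi$ in a model on an $m$-transitive frame, and let $\Gamma$ be the set of subformulas of $\varphi$. By (S1) there is $q$ with $c(q)=C([x_0])$, so $(\operatorname{tp}(x_0),q)\in N$. This point satisfies $\varphi$ by Lemma~\ref{lem:truth}, and $(N,R_N)$ is a finite frame of $\mathcal G(m)$ by Lemma~\ref{lem:trans}. A formula of the logic of $\mathcal G(m)$ is valid in all finite $m$-transitive frames. If $\chi$ is not in the logic, then $\neg\chi$ is satisfiable in a frame of $\mathcal G(m)$, hence in a finite one, where $\chi$ is not valid.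
\end{proof}

\section{How much of the past to remember}\label{sec:idea}

An element of the shadow should be a color together with finitely much information about the past. The simplest choice records the colors that occur earlier:
\[
S_0(X)=\{C(Y):Y<X\},\qquad \lambda_0(X)=(C(X),S_0(X)),
\]
with $(C,S)\prec(C',S')$ if $S\cup\{C\}\subseteq S'$. On $Q_0=\{\lambda_0(X):X\in P\}$ this relation is transitive, (S1) holds, and (S2) holds because $X<Y$ implies $\lambda_0(X)\prec\lambda_0(Y)$. Condition (S3) can fail.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\node (a) at (1.6,0) {$a$};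
\node (b) at (0,1) {$b$};
\node (bb) at (1.1,1) {$b'$};
\node (c) at (1.1,2) {$c$};
\node (d) at (2.4,3) {$d$};
\node (e) at (0,2) {$e$};
\node (dd) at (0,3) {$d'$};
\draw (a) -- (b); \draw (a) -- (d); \draw (bb) -- (c); \draw (c) -- (d);
\draw[dashed] (b) -- (e); \draw[dashed] (e) -- (dd); \draw[dashed] (c) -- (dd);
\end{tikzpicture}
\caption{Hasse diagrams of two colored posets; lower means earlier, and the color of an element is its letter without the prime. The poset $P_1=\{a,b,b',c,d\}$ has the solid edges, and $P_2=P_1\cup\{e,d'\}$ has all edges.}
\label{fig:posets}
\end{figure}

Let $P_1$ be the poset of Figure~\ref{fig:posets}, generated by $a<b$, $a<d$ and $b'<c<d$, where $b'$ has color $b$ and the other elements are colored by their names. Then $\lambda_0(b)=(b,\{a\})\prec(d,\{a,b,c\})=\lambda_0(d)$. The only pair $X<X'$ with colors $b,d$ is $b'<d$. The chain $b'<c<d$ would have to lift through $\lambda_0(c)=(c,\{b\})$, but $\lambda_0(b)\not\prec\lambda_0(c)$. The element $d$ knows that the colors $a$ and $b$ occur before it. It does not know that the pattern $b[a]$, ``an element of color $b$ with an element of color $a$ before it'', does not.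

So let us record this pattern too. Among the patterns $a,b,c,d,b[a]$, let $S(X)$ consist of those that occur strictly before $X$ and $I(X)$ of those that occur at or before $X$:
\[
\begin{array}{c|ccccc}
X & a & b & b' & c & d\\ \hline
S(X) & \varnothing & \{a\} & \varnothing & \{b\} & \{a,b,c\}\\
I(X) & \{a\} & \{a,b,b[a]\} & \{b\} & \{b,c\} & \{a,b,c,d\}
\end{array}
\]
Now $I(X)\subseteq S(X')$ holds exactly for the pairs $(a,b)$, $(a,d)$, $(b',c)$, $(b',d)$, $(c,d)$. This is the order of $P_1$, so we have obtained a shadow.

In general the patterns are finite trees, and a regress appears. Suppose the past $S(X)$ records trees of height at most $h$, and $(C,S)\prec(C',S')$. To lift chains we want an element $X$ of color $C$ with $S(X)\supseteq S$ before an element $X'$ of color $C'$. Such an $X$ is an occurrence of the tree with root color $C$ and the members of $S$ attached below the root. That tree has height up to $h+1$, and $S'$ says nothing about it. Two ideas stop the regress.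

First, (S3) lets us choose $X'$ anew, so a certain finite tree only has to occur \emph{somewhere} in $P$. By Kruskal's theorem, finitely many forbidden trees decide whether a tree occurs somewhere. If the past records the subtrees of the forbidden trees, we can compute from $(C,S)$ and $(C',S')$ that our tree contains no forbidden tree (Section~\ref{sec:trees}). In $P_1$ the tree that matters is $d[b[a]]$, and its subtree $b[a]$ is the pattern we added.

Second, the new $X'$ may have a larger past than $S'$. This is handled by keeping only pairs $(C',S')$ whose past is maximal in a suitable relative sense (Section~\ref{sec:flags}).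

\section{Trees and labels}\label{sec:trees}

\subsection*{Realizing trees}

A \emph{tree} is a finite rooted tree whose nodes are colored by elements of $\Sigma$, up to isomorphism. We write $T|_v$ for the subtree of $T$ rooted at the node $v$, and $C[T_1,\dots,T_n]$ for the tree with root color $C$ whose subtrees at the children of the root are $T_1,\dots,T_n$; the one-node tree $C[\,]$ is written $C$. A tree is itself a colored poset, with $u<v$ if $u$ is a proper descendant of $v$. The root is the greatest element: trees grow into the past.

Let $P'$ be any colored poset. An element $X\in P'$ \emph{realizes} $T$ if there is a color-preserving map $g$ from the nodes of $T$ to $P'$ that sends the root to $X$ and satisfies $g(u)<g(v)$ whenever $u$ is a child of $v$. By transitivity $g(u)<g(v)$ then holds whenever $u<v$. For trees we write $T\sqsubseteq T'$ if the root of $T'$ realizes $T$ in $T'$. The identity map shows $T\sqsubseteq T$.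

\begin{lemma}\label{lem:real}
Let $X$ be an element of a colored poset.
\begin{itemize}
\item[(a)] $X$ realizes $C[T_1,\dots,T_n]$ if and only if $X$ has color $C$ and each $T_i$ is realized by some $Y_i<X$.
\item[(b)] If $T\sqsubseteq T'$ and $X$ realizes $T'$, then $X$ realizes $T$.
\item[(c)] If $X$ realizes $T$ and $v$ is a node of $T$, then some $Y\le X$ realizes $T|_v$.
\item[(d)] A node $v$ of a tree $D$ realizes $T$ in $D$ if and only if $T\sqsubseteq D|_v$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Restrict a realization to the subtrees $T_i$; conversely, glue realizations of the $T_i$ and send the root to $X$. (b) Compose the two maps; both preserve colors and $<$, and the root goes to $X$. (c) Restrict the realization $g$ to $T|_v$ and take $Y=g(v)$. (d) A realization at $v$ takes only values $\le v$, which are the nodes of $D|_v$.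
\end{proof}

\subsection*{Finitely many forbidden trees}

We use the following theorem. The \emph{nearest common ancestor} $\operatorname{anc}(u,v)$ of two nodes is the last node common to the paths from the root to $u$ and to $v$.

\begin{theorem}[Kruskal's tree theorem; Kruskal 1960, Nash-Williams 1963]\label{thm:kruskal}
For every infinite sequence $T_0,T_1,\dots$ of finite rooted trees whose nodes are colored by a finite set, there are $i<j$ and a color-preserving injection $f$ of the nodes of $T_i$ into the nodes of $T_j$ with $f(\operatorname{anc}(u,v))=\operatorname{anc}(f(u),f(v))$ for all $u,v$.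
\end{theorem}

From now on $(P,<,C)$ is a fixed colored poset, and a tree is \emph{realized} if some element of $P$ realizes it.

\begin{lemma}\label{lem:basis}
There is a finite set $\mathcal F$ of trees such that a tree $T$ is realized if and only if $F\not\sqsubseteq T$ for all $F\in\mathcal F$. No member of $\mathcal F$ is realized.
\end{lemma}

\begin{proof}
First, every infinite sequence $T_0,T_1,\dots$ of trees has $i<j$ with $T_i\sqsubseteq T_j$. Add to each color a bit that says whether the node is the root, and apply Theorem~\ref{thm:kruskal}; here the finiteness of $\Sigma$ is used. The injection $f$ preserves the bit, so it sends root to root. If $u$ is a child of $v$, then $\operatorname{anc}(u,v)=v$, so $\operatorname{anc}(f(u),f(v))=f(v)$. Thus $f(u)$ is a descendant of $f(v)$, and a proper one because $f$ is injective. Hence $T_i\sqsubseteq T_j$.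

Next, there is a finite set $\mathcal F$ of unrealized trees such that every unrealized $T$ has $F\sqsubseteq T$ for some $F\in\mathcal F$. Otherwise, given unrealized $T_0,\dots,T_{n-1}$, we could always choose an unrealized $T_n$ with $T_i\not\sqsubseteq T_n$ for all $i<n$, and the resulting sequence would contradict the first step. Conversely, if $F\in\mathcal F$ and $F\sqsubseteq T$, then $T$ is unrealized by Lemma~\ref{lem:real}(b).
\end{proof}

Fix such an $\mathcal F$. The \emph{test trees} are the trees $F|_v$ with $F\in\mathcal F$ and $v$ a node of $F$. They form a finite set $\mathcal T\supseteq\mathcal F$, and $T|_v\in\mathcal T$ whenever $T\in\mathcal T$.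

\begin{example}\label{ex:basis}
Let $\mathcal F_0$ consist of all trees $C[C']$ and $C''[C[C']]$ with $C[C']$ unrealized. A tree $T$ has no member of $\mathcal F_0$ below it in $\sqsubseteq$ exactly when it is \emph{admissible}: for all nodes $u<v$, with colors $C_u,C_v$, the tree $C_v[C_u]$ is realized. In $P_1$ the realized two-node trees are $b[a]$, $c[b]$, $d[a]$, $d[b]$, $d[c]$, and we may take $\mathcal F=\mathcal F_0\cup\{d[b[a]]\}$. Indeed, $d[b[a]]$ is unrealized. An admissible tree with root color $a$, $b$ or $c$ has the form $a$, $b[a,\dots,a]$ or $c[b,\dots,b]$ and is realized. If $T$ is admissible with root color $d$ and $d[b[a]]\not\sqsubseteq T$, then all nodes of color $b$ are leaves, and sending the colors $a,b,c,d$ to the elements $a,b',c,d$ realizes $T$. The realized test trees are $a,b,c,d,b[a]$, the patterns of Section~\ref{sec:idea}.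
\end{example}

\subsection*{Labels}

For $C\in\Sigma$ and $S\subseteq\mathcal T$ let
\[
\alpha(C,S)=\{C[T_1,\dots,T_n]\in\mathcal T: n\ge0,\ T_1,\dots,T_n\in S\},\qquad I(C,S)=S\cup\alpha(C,S).
\]
Both sets grow with $S$. For an element $X$ of a colored poset $P'$, with color $C(X)$, put
\[
S_{P'}(X)=\{T\in\mathcal T:\text{some }Y<X\text{ realizes }T\},\qquad \lambda_{P'}(X)=(C(X),S_{P'}(X)).
\]
We drop the index when $P'=P$. A \emph{label} is a pair $\lambda(X)$ with $X\in P$. There are at most $|\Sigma|\cdot2^{|\mathcal T|}$ labels. The reason for closing $\mathcal F$ under subtrees is that the pair $\lambda_{P'}(X)$ then determines which test trees $X$ realizes.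

\begin{lemma}\label{lem:labels}
\begin{itemize}
\item[(a)] In any colored poset $P'$, the set of test trees realized by $X$ is $\alpha(\lambda_{P'}(X))$, and the set of test trees realized by some $Y\le X$ is $I(\lambda_{P'}(X))$.
\item[(b)] If $Y<X$ in $P$, then $I(\lambda(Y))\subseteq S(X)$.
\item[(c)] If $\ell$ is a label, then $\alpha(\ell)\cap\mathcal F=\varnothing$.
\item[(d)] If $v$ is a node of a tree $D$, then $S_D(v)$ is the union of the sets $I(\lambda_D(u))$ over the children $u$ of $v$.
\item[(e)] If $(C,S)$ is a label and $T\in S$ has root $r$, then $T\in I(\lambda_T(r))\subseteq S$.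
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T=C[T_1,\dots,T_n]\in\mathcal T$. The $T_i$ are test trees, so by Lemma~\ref{lem:real}(a) $X$ realizes $T$ if and only if $C=C(X)$ and all $T_i$ lie in $S_{P'}(X)$. This is the first claim, and adding the trees realized by some $Y<X$ gives the second.

(b) If $Y'\le Y$ realizes $T$, then $Y'<X$. Apply (a).

(c) By (a), members of $\alpha(\ell)$ are realized, and members of $\mathcal F$ are not.

(d) A node is $<v$ if and only if it is $\le u$ for a child $u$ of $v$. Apply (a).

(e) Since $T\sqsubseteq T$, we have $T\in I(\lambda_T(r))$ by (a). Let $T'\in I(\lambda_T(r))$. By (a) and Lemma~\ref{lem:real}(d), $T'\sqsubseteq T|_u$ for some node $u$ of $T$. Let $(C,S)=\lambda(X)$ and let $Y<X$ realize $T$. By Lemma~\ref{lem:real}(c) some $Y'\le Y$ realizes $T|_u$, and by Lemma~\ref{lem:real}(b) it realizes $T'$. Since $Y'<X$, we get $T'\in S$.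
\end{proof}

For labels $\ell$ and $\ell'=(C',S')$ define
\[
\ell\prec\ell'\iff I(\ell)\subseteq S' .
\]
If $\ell\prec\ell'\prec\ell''$, then $I(\ell)\subseteq S'\subseteq I(\ell')\subseteq S''$, so $\prec$ is transitive. Lemma~\ref{lem:labels}(b) says that $Y<X$ implies $\lambda(Y)\prec\lambda(X)$.

\section{Maximal flags}\label{sec:flags}

A realization of a tree shows that certain test trees occur before an element. It cannot show that no others do. So from $\ell\prec\ell'=(C',S')$ we can hope for $X<X'$ with $S(X')\supseteq S'$ only, and then an element $Z$ between $X$ and $X'$ need not satisfy $\lambda(Z)\prec\ell'$. The following example shows that some labels must be discarded, and that keeping only the largest label of each color discards too many.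

\begin{example}\label{ex:flags}
Let $P_2$ arise from $P_1$ by adding $e$ of a new color and $d'$ of color $d$, with $b<e<d'$ and $c<d'$ (Figure~\ref{fig:posets}). The realized two-node trees are those of $P_1$ and $e[a]$, $e[b]$, $d[e]$. Every admissible tree is realized: send the colors $a,c,d,e$ to $a,c,d',e$, and send a node of color $b$ to $b'$ if it has an ancestor of color $c$ and to $b$ otherwise. In the first case the node is a leaf whose parent has color $c$, because in an admissible tree all proper descendants of a node of color $c$ have color $b$ and $b[b]$ is unrealized. So we may take $\mathcal F=\mathcal F_0$. The realized test trees are the one-node trees, and $\lambda$, $\prec$ are the $\lambda_0$, $\prec$ of Section~\ref{sec:idea}.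

We have $\lambda(b)=(b,\{a\})\prec(d,\{a,b,c\})=\lambda(d)$. The pairs with colors $b,d$ are $b'<d$, $b'<d'$ and $b<d'$. For the first two the chain through $c$ does not lift, since $\lambda(b)\not\prec\lambda(c)=(c,\{b\})$. For the third the chain through $e$ does not lift, since $\lambda(e)\not\prec\lambda(d)$. So the set of all labels violates (S3). The label $\lambda(d)$ should give way to $\lambda(d')=(d,\{a,b,c,e\})$.

Now add a least element $o$ of a new color. Nodes of color $o$ in admissible trees are leaves and can be sent to $o$, so again $\mathcal F=\mathcal F_0$ will do. A shadow made of labels contains $\lambda(o)$ and $\lambda(c)=(c,\{o,b\})$ by (S1), and $\lambda(o)\prec\lambda(c)$. The chain $o<b'<c$ can lift only through $\lambda(b')=(b,\{o\})$, although $\lambda(b)=(b,\{o,a\})$ has a larger past. The label $\lambda(b')$ is maximal only among the labels of color $b$ that occur \emph{before an element labeled $\lambda(c)$}.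
\end{example}

A label that is kept for being maximal below another label must itself serve as $q'$ in (S3), so the relative maximality has to be iterated.

\begin{definition}
A sequence of labels $(\ell_1,\dots,\ell_k)$ is \emph{realized} if there are $X_1>\dots>X_k$ in $P$ with $\lambda(X_i)=\ell_i$ for all $i$. A realized sequence with $k\ge1$ and $\ell_i=(C_i,S_i)$ is a \emph{maximal flag} if for each $j\le k$ the following holds: whenever $(\ell_1,\dots,\ell_{j-1},(C_j,S'))$ is realized and $S'\supseteq S_j$, then $S'=S_j$.
\end{definition}

The next lemma is the core of the proof: the relation $\ell\prec\ell_k$, which compares two finite sets, is witnessed by actual elements of $P$.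

\begin{lemma}\label{lem:A}
Let $(\ell_1,\dots,\ell_k)$ be a maximal flag and let $\ell=(C,S)$ be a label with $\ell\prec\ell_k$. Then there are $X_1>\dots>X_k>X$ in $P$ with $\lambda(X_i)=\ell_i$ for all $i$, $C(X)=C$ and $S(X)\supseteq S$.
\end{lemma}

\begin{proof}
Write $\ell_i=(C_i,S_i)$ and $\ell_{k+1}=(C_{k+1},S_{k+1})=\ell$. We have $\ell_{i+1}\prec\ell_i$ for $i=1,\dots,k$: for $i<k$ because the flag is realized and by Lemma~\ref{lem:labels}(b), and for $i=k$ by hypothesis.

Let $D$ be the tree that describes the configuration we want. It has a branch $v_1,\dots,v_{k+1}$, where $v_1$ is the root, $v_{i+1}$ is a child of $v_i$, and $v_i$ has color $C_i$. In addition, for each $i\le k+1$ and each $T\in S_i$, a copy of $T$ is attached with its root as a child of $v_i$.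

We claim that $\lambda_D(v_i)=\ell_i$ for all $i$, and we compute $S_D(v_i)$ by Lemma~\ref{lem:labels}(d). If $r$ is the root of a copy of $T\in S_i$, then $\lambda_D(r)=\lambda_T(r)$, because realizations at nodes of the copy stay in the copy. By Lemma~\ref{lem:labels}(e), this child contributes to $S_D(v_i)$ a subset of $S_i$ that contains $T$. So the copies together contribute exactly $S_i$. The node $v_{k+1}$ has no other children, so $S_D(v_{k+1})=S_{k+1}$. If $i\le k$ and $\lambda_D(v_{i+1})=\ell_{i+1}$, then
\[
S_D(v_i)=S_i\cup I(\ell_{i+1})=S_i
\]
because $\ell_{i+1}\prec\ell_i$. This proves the claim by downward induction.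

By Lemma~\ref{lem:labels}(a), the set of test trees $T$ with $T\sqsubseteq D$ is $\alpha(\lambda_D(v_1))=\alpha(\ell_1)$. This set is disjoint from $\mathcal F$ by Lemma~\ref{lem:labels}(c). Since $\mathcal F\subseteq\mathcal T$, no $F\in\mathcal F$ satisfies $F\sqsubseteq D$, and $D$ is realized by Lemma~\ref{lem:basis}.

Let $g$ be a realization of $D$, and put $X_i=g(v_i)$ and $X=X_{k+1}$. Then $X_1>\dots>X_k>X$ and $C(X_i)=C_i$. Each $T\in S_i$ is realized by the image of the root of its copy, which is $<X_i$, so $S(X_i)\supseteq S_i$. It remains to show $S(X_i)=S_i$ for $i\le k$, and here maximality is used. Suppose $\lambda(X_j)=\ell_j$ for all $j<i$. Then $X_1,\dots,X_i$ show that $(\ell_1,\dots,\ell_{i-1},(C_i,S(X_i)))$ is realized, and $S(X_i)\supseteq S_i$, so $S(X_i)=S_i$.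
\end{proof}

The label of an element of $P$ need not end a maximal flag. The next lemma replaces it by one that does, with the same color and a past at least as large, without losing the relation $\prec$ to the label above.

\begin{lemma}\label{lem:B}
Let $\ell=(C,S)$ be a label.
\begin{itemize}
\item[(a)] There is a maximal flag $((C,S^+))$ of length $1$ with $S^+\supseteq S$.
\item[(b)] If $(\ell_1,\dots,\ell_k)$ is a maximal flag and $\ell\prec\ell_k$, then there is a maximal flag $(\ell_1,\dots,\ell_k,\ell^+)$ with $\ell^+=(C,S^+)$, $S^+\supseteq S$ and $\ell^+\prec\ell_k$.
\end{itemize}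
\end{lemma}

\begin{proof}
(a) Among the labels $(C,S')$ with $S'\supseteq S$ choose one with $S'$ maximal under inclusion.

(b) By Lemma~\ref{lem:A} there is a realized sequence $(\ell_1,\dots,\ell_k,(C,S'))$ with $S'\supseteq S$. Among these choose one with $S'=S^+$ maximal under inclusion. The flag condition for $j\le k$ involves only $\ell_1,\dots,\ell_k$. For $j=k+1$ it holds by the choice of $S^+$, since $S''\supseteq S^+$ implies $S''\supseteq S$. The sequence is realized, so $\ell^+\prec\ell_k$ by Lemma~\ref{lem:labels}(b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:shadow}]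
Let $Q$ be the set of labels that are the last entry of some maximal flag, with $c(C,S)=C$ and the relation $\prec$. Flags may be arbitrarily long, but $Q$ is a set of labels and hence finite.

(S1) Apply Lemma~\ref{lem:B}(a) to $\lambda(X)$.

(S2) Let $\ell\in Q$ and choose $X$ with $\lambda(X)=\ell$. Let $Y>X$. Lemma~\ref{lem:B}(a) gives $\ell^+=(C(Y),S^+)\in Q$ with $S^+\supseteq S(Y)$, and $S(Y)\supseteq I(\ell)$ by Lemma~\ref{lem:labels}(b). So $\ell\prec\ell^+$.

(S3) Let $\ell=(C,S)$ and $\ell'$ be in $Q$ with $\ell\prec\ell'$, and let $(\ell_1,\dots,\ell_k)$ be a maximal flag with $\ell_k=\ell'$. Lemma~\ref{lem:A} gives $X<X'$ with $\lambda(X')=\ell'$, $C(X)=C$ and $S(X)\supseteq S$. Let $X=Z_0<\dots<Z_n=X'$ be a chain, so $n\ge1$. We lift it from the top. Put $q_n=\ell'=(C(Z_n),S_n^+)$ with $S_n^+=S(Z_n)$; this equality is what the maximality of the flag has bought. For $j=n-1,\dots,1$ we construct labels $q_j$ such that $(\ell_1,\dots,\ell_k,q_{n-1},\dots,q_j)$ is a maximal flag and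
\[
q_j=(C(Z_j),S_j^+),\qquad S_j^+\supseteq S(Z_j),\qquad q_j\prec q_{j+1}.
\]
Suppose $q_{j+1}$ is given. It is the last entry of the maximal flag built so far, and Lemma~\ref{lem:labels}(b) gives
\[
I(\lambda(Z_j))\subseteq S(Z_{j+1})\subseteq S_{j+1}^+ ,
\]
that is, $\lambda(Z_j)\prec q_{j+1}$. Lemma~\ref{lem:B}(b), applied to this flag and the label $\lambda(Z_j)$, gives $q_j$. All $q_j$ lie in $Q$. Finally put $q_0=\ell$, which has color $C=C(Z_0)$. Since $I(C,\cdot)$ is monotone and $S\subseteq S(X)$,
\[
I(\ell)\subseteq I(\lambda(X))\subseteq S(Z_1)\subseteq S_1^+ ,
\]
so $q_0\prec q_1$. Thus $\ell=q_0\prec q_1\prec\dots\prec q_n=\ell'$ is a lift.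
\end{proof}

\section{Decidability}\label{sec:dec}

The set $\mathcal F$ was obtained by contradiction, so the construction comes with no explicit bound on the size of $N$. None is needed. By Post's theorem, a set of formulas is decidable if both it and its complement are recursively enumerable, and we check these two properties for the logic $L$ of $\mathcal G(m)$.

\begin{proof}[Proof of decidability in Theorem~\ref{thm:main}]
Consider the first-order language with equality, a binary predicate $R$, and a unary predicate $P_p$ for each variable $p$. A structure for this language is the same thing as a model on a frame. The \emph{standard translation} $ST_x$ is defined by $ST_x(p)=P_p(x)$, commutes with $\neg$ and $\wedge$, and has $ST_x(\Box\psi)=\forall y\,(xRy\to ST_y(\psi))$ with $y$ a fresh variable. Induction on $\psi$ shows that $\psi$ is true at a point if and only if $ST_x(\psi)$ holds of that point. Let $\rho_0(x,y)$ be $x=y$ and let $\rho_{i+1}(x,y)$ be $\exists z\,(\rho_i(x,z)\wedge zRy)$ with $z$ fresh, so that $\rho_i$ defines $R^i$. By Lemma~\ref{lem:step}, a frame is $m$-transitive if and only if it satisfies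
\[
\sigma_m:\quad\forall x\,\forall y\,\Bigl(\rho_{m+1}(x,y)\to\bigvee_{i\le m}\rho_i(x,y)\Bigr).
\]
Hence $\varphi\in L$ if and only if the sentence $\sigma_m\to\forall x\,ST_x(\varphi)$ is true in all structures. By G\"odel's completeness theorem (with equality) the sentences true in all structures are the provable ones, so they form a recursively enumerable set. Therefore $L$ is recursively enumerable.

By the part of Theorem~\ref{thm:main} already proved, $\varphi\notin L$ if and only if $\varphi$ is false at some point of some model on a finite $m$-transitive frame. We can list all frames on the sets $\{1,\dots,n\}$, $n\ge 1$, test $\sigma_m$ in each, and try the finitely many assignments of subsets to the variables of $\varphi$. So the complement of $L$ is recursively enumerable as well, and $L$ is decidable.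
\end{proof}

Thus the logic of $\mathcal G(m)$ is finitely approximable for all $m\ge0$ and decidable for all $m\ge0$.

\begin{thebibliography}{9}
\bibitem{KS} Andrey Kudinov and Ilya Shapirovsky, \emph{On partitioning Kripke frames of finite height}, arXiv:1511.09092 (2015).
\end{thebibliography}
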